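\title{A homogeneous compactum whose neighborhood filters have cofinal type $\omega\times\omega_1$}

\begin{abstract}
We construct, in ZFC, a zero-dimensional homogeneous compact Hausdorff space in which every neighborhood filter is cofinally (Tukey) equivalent to $\omega\times\omega_1$. All nonempty clopen subsets of this space are homeomorphic to it. The space is a bundle of compact linear orders over a compact metrizable tree space; the fibers are spaces of cuts of a self-similar Hahn-type order in which every cut has exactly one side of type $\omega_1$. We also prove that if all neighborhood filters of a nonempty compact Hausdorff space are cofinally equivalent to $\kappa_0\times\dots\times\kappa_{k-1}$ with $\kappa_0<\dots<\kappa_{k-1}$ infinite regular cardinals, then $\kappa_i=\omega_i$ for all $i<k$.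
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{compactum} is a compact Hausdorff space. A space $X$ is \emph{homogeneous} if for all $p,q\in X$ there is an autohomeomorphism $h$ of $X$ with $h(p)=q$. The \emph{neighborhood filter} $\mathcal N_p$ of a point $p\in X$ is the set of all neighborhoods of $p$, directed by reverse inclusion $\supseteq$; thus a family of neighborhoods of $p$ is bounded in $\mathcal N_p$ exactly when its intersection is again a neighborhood of $p$. For directed preorders $P$ and $Q$, a map $f\colon P\to Q$ is a \emph{Tukey map} if the image of every unbounded subset of $P$ is unbounded in $Q$. We call $P$ and $Q$ \emph{cofinally equivalent}, $P\equiv_{\mathrm{cf}}Q$, if there are Tukey maps $P\to Q$ and $Q\to P$. (Equivalently, there is a directed set into which both $P$ and $Q$ embed as cofinal subsets; we do not use this form.) Products of ordinals are ordered coordinatewise, and $\omega_0=\omega$. If $\mathcal N_p\equiv_{\mathrm{cf}}P$, we say that $p$ has \emph{cofinal type} $P$.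

The cofinal type of a point records the pattern of convergence to it. A nonisolated point of a compactum with a countable base has a strictly decreasing base of length $\omega$, and so has type $\omega$. The last point of $\omega_1+1$ has type $\omega_1$. The corner of $(\omega+1)\times(\omega_1+1)$ has the base of rectangles $(n,\omega]\times(\alpha,\omega_1]$ and type $\omega\times\omega_1$, which is equivalent neither to $\omega$ nor to $\omega_1$ (Lemma~\ref{lem:tukey}).

In a homogeneous space all neighborhood filters are isomorphic, so a homogeneous compactum has a single cofinal type, and one may ask which types occur. The Cantor set $2^\omega$ has type $\omega$. The powers $2^\kappa$ with $\kappa$ uncountable are homogeneous, but their type is not of the form $\prod_{i\le n}\omega_i$. Indeed, every infinite subfamily of the neighborhoods $\{x:x(\alpha)=p(\alpha)\}$ $(\alpha<\omega_1)$ of $p$ is unbounded, whereas any map from these neighborhoods to $\prod_{i\le n}\omega_i$ has constant first coordinate on an uncountable subfamily and is then bounded on each countably infinite part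 of it. On the other hand, compacta of constant type $\prod_{i\le n}\omega_i$ are easy to find: if $2^{\omega_i}_{\mathrm{lex}}$ denotes ${}^{\omega_i}2$ with the topology of its lexicographic order, then every neighborhood filter of the compactum $\prod_{i\le n}2^{\omega_i}_{\mathrm{lex}}$ is cofinally equivalent to $\prod_{i\le n}\omega_i$. This space is not homogeneous when $n\ge1$; Example~\ref{ex:product} verifies both facts for $n=1$. The following question is posed in \cite{Milovich}.

\medskip
\noindent\textbf{Question.} \emph{Is there a homogeneous compactum with a neighborhood filter cofinally equivalent to $\prod_{i\le n}\omega_i$ for some $n\ge1$?}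
\medskip

The examples above suggest a negative answer: powers are homogeneous and lose the type, linear orders keep the type and are not homogeneous. The answer is nevertheless yes, with $n=1$.

\begin{theorem}\label{thm:main}
In ZFC, there is a zero-dimensional homogeneous compactum $\mathbb X$ in which every neighborhood filter is cofinally equivalent to $\omega_0\times\omega_1$. Moreover, all nonempty clopen subsets of $\mathbb X$ are homeomorphic to $\mathbb X$.
\end{theorem}

The second result shows that among finite products of regular cardinals the products $\prod_{i\le n}\omega_i$ in the question are the only candidates.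

\begin{theorem}\label{thm:gaps}
Let $\kappa_0<\dots<\kappa_{k-1}$ $(k\ge1)$ be infinite regular cardinals. If a nonempty compactum has all neighborhood filters cofinally equivalent to $\prod_{i<k}\kappa_i$, then $\kappa_i=\omega_i$ for all $i<k$.
\end{theorem}

\begin{corollary}\label{cor:main}
For an infinite regular cardinal $\kappa$, a homogeneous compactum with a neighborhood filter cofinally equivalent to $\kappa$ exists if and only if $\kappa=\omega$. For infinite regular cardinals $\kappa<\lambda$, a homogeneous compactum with a neighborhood filter cofinally equivalent to $\kappa\times\lambda$ exists if and only if $(\kappa,\lambda)=(\omega,\omega_1)$.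
\end{corollary}

We do not determine which $n\ge2$ occur.

Section~\ref{sec:model} isolates the obstruction to homogeneity in a product and shows on a one-level model how a twisted product removes it. The model produces a list of requirements on linear orders, which are met in Sections~\ref{sec:gamma} and~\ref{sec:B}. The space is built in Section~\ref{sec:space}, and Sections~\ref{sec:boxes} and~\ref{sec:local} prove that it is homogeneous. Section~\ref{sec:gaps} proves Theorem~\ref{thm:gaps} and Corollary~\ref{cor:main}; the proof of Theorem~\ref{thm:gaps} uses only Lemma~\ref{lem:tukey}.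

\section{Tukey maps, cuts, and good orders}\label{sec:prelim}

\begin{lemma}\label{lem:tukey}
\begin{enumerate}
\item[(a)] A map $f\colon P\to Q$ is Tukey if and only if every subset of $P$ with bounded image is bounded. A composition of Tukey maps is Tukey.
\item[(b)] If $P'$ is a cofinal subset of $P$, then $P'\equiv_{\mathrm{cf}}P$.
\item[(c)] Let $\lambda$ and $\kappa_0<\dots<\kappa_{k-1}$ be infinite regular cardinals. There is a Tukey map $\lambda\to\prod_{i<k}\kappa_i$ if and only if $\lambda\in\{\kappa_i:i<k\}$.
\end{enumerate}
\end{lemma}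

\begin{proof}
(a) restates the definition. (b) The inclusion $P'\to P$ is Tukey because a bound in $P$ lies below a bound in $P'$. A map sending each $t\in P$ to some $t'\in P'$ with $t'\ge t$ is Tukey because a bound for the $t'$ is a bound for the $t$.

(c) If $\lambda=\kappa_i$, send $\xi$ to the tuple with $i$th coordinate $\xi$ and all other coordinates $0$. Suppose $\lambda\notin\{\kappa_i:i<k\}$ and let $\tau\colon\lambda\to\prod_{i<k}\kappa_i$ be any map. The product of the $\kappa_i$ with $\kappa_i<\lambda$ has fewer than $\lambda$ elements and $\lambda$ is regular, so there is $S\subset\lambda$ of size $\lambda$ on which these coordinates of $\tau$ are constant. A coordinate with $\kappa_i>\lambda$ is bounded on $S$, because $|S|<\kappa_i$ and $\kappa_i$ is regular. So $S$ is unbounded and $\tau(S)$ is bounded.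
\end{proof}

A neighborhood base at $p$ is a cofinal subset of $\mathcal N_p$. So by (b) the cofinal type can be computed from any base, and it is the same in $X$ and in any open subspace containing $p$. By (c), there are Tukey maps from $\omega$ and from $\omega_1$ into $\omega\times\omega_1$ but none between $\omega$ and $\omega_1$; hence $\omega\times\omega_1$ is equivalent to neither.

\subsection*{Linear orders}
For linear orders $L,L'$, let $L^*$ be the reverse order, $L+L'$ the ordered sum, and $L\otimes L'$ the set $L\times L'$ ordered lexicographically with the first coordinate dominating. Then $(L\otimes L')^*=L^*\otimes L'^*$ and $(L_1+L_2)\otimes L'=L_1\otimes L'+L_2\otimes L'$. The sum of $k\le\omega$ consecutive copies of $L$ is $Lk$, and $1$ is the one-point order. We write $L_{<u}$, $L_{\le u}$, $L_{>u}$ for rays, and $z<S$ if $z$ is below every element of $S$.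

The \emph{cofinality} $\operatorname{cof}A$ of a linear order $A$ is the least size of a cofinal subset: it is $0$ if $A=\emptyset$, $1$ if $A$ has a maximum, and otherwise an infinite regular cardinal $\mu$, in which case $A$ has a strictly increasing cofinal $\mu$-sequence. The \emph{coinitiality} is $\operatorname{coi}A=\operatorname{cof}A^*$. A nonempty order has \emph{type} $[\mu,\mu']$ if $\operatorname{coi}=\mu$ and $\operatorname{cof}=\mu'$. We use the following standard facts and their duals.
\begin{enumerate}
\item[(O1)] A cofinal subset of $A$, in particular a nonempty final segment, has cofinality $\operatorname{cof}A$.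
\item[(O2)] If $(A_\alpha)_{\alpha<\delta}$ is a strictly increasing chain of initial segments of $L$ and $\delta$ is a limit ordinal, then $\bigcup_\alpha A_\alpha$ has cofinality $\operatorname{cf}\delta$. (Points $z_\alpha\in A_{\alpha+1}\setminus A_\alpha$ form a strictly increasing cofinal sequence.)
\item[(O3)] A nonempty Dedekind complete dense order without endpoints that has a countable dense subset is isomorphic to $\mathbb R$. A dense order with two points contains a copy of $\mathbb Q$.
\end{enumerate}

A \emph{cut} of $L$ is a pair $y=(A,A')$ with $A\cup A'=L$ and $A<A'$; either side may be empty. Its \emph{type} is $(\lambda,\rho)=(\operatorname{cof}A,\operatorname{coi}A')$. For $f\in L$ we write $f<y$ if $f\in A$ and $y<f$ if $f\in A'$; exactly one of these holds. The set $\operatorname{Cut}(L)$ of all cuts is linearly ordered by inclusion of lower sides, and $y<y'$ holds if and only if $y<f<y'$ for some $f\in L$. Put $f^+=(L_{\le f},L_{>f})$. For $a<b$ in $L$, an order isomorphism $\varphi\colon[a,b]\to[a',b']$ onto a closed interval of another order induces a bijection between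 the cuts $y$ with $a<y<b$ and the cuts $y'$ with $a'<y'<b'$, and $y<f$ holds if and only if $\varphi(y)<\varphi(f)$, for $f\in[a,b]$.

\begin{definition}\label{def:good}
A nonempty linear order is \emph{good} if in the type $(\lambda,\rho)$ of each of its cuts exactly one of $\lambda,\rho$ is $\omega_1$ and the other belongs to $\{0,1,\omega\}$. A cut of a good order has \emph{right type} if $\rho=\omega_1$ and \emph{left type} if $\lambda=\omega_1$.
\end{definition}

\begin{lemma}\label{lem:good}
Let $L$ be good.
\begin{enumerate}
\item[(a)] $L$ is dense without endpoints, and $L$, $L_{<u}$, $L_{>u}$ and $(u,v)$ have type $[\omega_1,\omega_1]$ for all $u<v$ in $L$.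
\item[(b)] If $A$ is an initial segment of cofinality $\omega$ and $A'$ is a final segment of coinitiality $\omega$ disjoint from $A$, then $L\setminus(A\cup A')$ is a nonempty convex set of type $[\omega_1,\omega_1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The cuts $(L,\emptyset)$ and $(\emptyset,L)$ show that $L$ has type $[\omega_1,\omega_1]$. The cut $u^+$ has $\lambda=1$, so $\operatorname{coi}L_{>u}=\omega_1$; dually $\operatorname{cof}L_{<u}=\omega_1$. Since $L_{>u}$ has no minimum, $(u,v)\ne\emptyset$. The types follow from (O1); for instance $(u,v)$ is an initial segment of $L_{>u}$ and a final segment of $L_{<v}$.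

(b) The cut $(A,L\setminus A)$ has $\lambda=\omega$, so $\operatorname{coi}(L\setminus A)=\omega_1$, and therefore $L\setminus A\ne A'$. So $M=L\setminus(A\cup A')$ is a nonempty initial segment of $L\setminus A$, and $\operatorname{coi}M=\omega_1$. Dually $M$ is a final segment of $L\setminus A'$, which has cofinality $\omega_1$.
\end{proof}

Finally, we use two facts from topology: a space is compact if every ultrafilter on it converges; and a bijection $\Phi$ that maps, for each point $p$, some neighborhood base at $p$ onto a neighborhood base at $\Phi(p)$ is a homeomorphism.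

\section{Why a product fails, and a one-level model}\label{sec:model}

This section explains the construction; the proofs do not depend on it. A \emph{$\pi$-base} at a point $p$ is a family of nonempty open sets, not necessarily containing $p$, such that every neighborhood of $p$ contains one of them.

\begin{example}\label{ex:product}
Let $K=2^{\omega_1}_{\mathrm{lex}}$. We show that all points of $2^\omega\times K$ have type $\omega\times\omega_1$ and that $2^\omega\times K$ is not homogeneous. Let $f\in K$. If $g>f$, then at the first place $\alpha$ of difference $f(\alpha)=0$, and the least such $g$ is $f|\alpha$ followed by $1$ and then zeros. These elements decrease as $\alpha$ increases, so $\operatorname{coi}K_{>f}=\operatorname{cof}f^{-1}(0)\in\{0,1,\omega,\omega_1\}$. Dually $\operatorname{cof}K_{<f}=\operatorname{cof}f^{-1}(1)$. One of the sets $f^{-1}(0)$, $f^{-1}(1)$ is uncountable. So $f$ has a base of intervals isomorphic to $\mu\times\mu'$ with $\mu,\mu'\in\{1,\omega,\omega_1\}$, at least one of them $\omega_1$, and $(x,f)$ has a base isomorphic to $\omega\times\mu\times\mu'$.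 Passing to a diagonal in repeated factors gives a cofinal copy of $\omega\times\omega_1$.

Let $\bar 0=\min K$; then $\operatorname{coi}K_{>\bar0}=\omega_1$. Given nonempty open sets $O_n\subset2^\omega\times K$ $(n<\omega)$, pick $(x_n,w_n)\in O_n$ with $w_n\ne\bar0$, and pick $r>\bar0$ below all $w_n$. The neighborhood $2^\omega\times[\bar0,r)$ of $(x,\bar0)$ contains no $O_n$. So there is no countable $\pi$-base at $(x,\bar 0)$. If instead $f^{-1}(1)=\omega$, take $l_0<l_1<\cdots$ cofinal in $K_{<f}$ and a decreasing base $(V_n)$ at $x$; the sets $V_n\times(l_n,l_{n+2})$ form a countable $\pi$-base at $(x,f)$.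
\end{example}

Now let $L$ be good, and give $\operatorname{Cut}(L)$ the topology generated by the sets $\{z:z<f\}$ and $\{z:f<z\}$. Goodness removes the points approached by $\omega_1$-sequences from both sides: up to reflection, a cut with nonempty sides has type $(1,\omega_1)$ or $(\omega,\omega_1)$. These two kinds are still distinguished in $2^\omega\times\operatorname{Cut}(L)$ by the argument of Example~\ref{ex:product}. To identify them, open sets must converge to the point $u^+$ of type $(1,\omega_1)$; they cannot come from its own fiber, so they must come from neighboring fibers. Neighboring fibers must therefore have extra room next to $u$.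

Here is the simplest space with such room. Let $D$ be a nontrivial ordered abelian group such that $L\otimes D$ is good, and regard $L$ as a subset of $L\otimes D$ by $f\mapsto(f,0)$. The cut of $L\otimes D$ just above $\{u\}\times D$ has type $(\operatorname{cof}D,\omega_1)$, so necessarily $\operatorname{cof}D=\omega$. (In particular $L\otimes L$ is never good.) Over the convergent sequence $\omega\cup\{\infty\}$ place the fiber $\operatorname{Cut}(L)$ over $\infty$ and the fibers $\operatorname{Cut}(L\otimes D)$, as open subspaces, over $m<\omega$, and let $(\infty,y)$ have the neighborhoods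
$$N(n;f,g)=\{(\infty,z):f<z<g\}\cup\{(m,z):m\ge n,\ (f,0)<z<(g,0)\},\qquad f<y<g .$$
For $0<d<d'$ in $D$, the open sets $\{(m,z):(u,d)<z<(u,d')\}$ lie in $N(n;f,g)$ whenever $f\le u<g$ and $m\ge n$. So they converge to $(\infty,u^+)$, and the obstruction has disappeared at this point.

Compare $(\infty,u^+)$ with a point $(\infty,y)$, where $y=(A,A')$ has type $(\omega,\omega_1)$. Fix $g^*>u$ and $J^*=(u,g^*)$. The neighborhood $N(0;u,g^*)$ consists of a copy of $\operatorname{Cut}(J^*)$ over $\infty$ and, over each $m$, a \emph{pillar}: the cuts of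
$$\{u\}\times D_{>0}\ +\ J^*\otimes D\ +\ \{g^*\}\times D_{<0}.$$
Fix $g>y$, $J=A'_{<g}$, and $a_0<a_1<\cdots$ cofinal in $A$. The sets $N(n;a_n,g)$ decrease to a copy of $\operatorname{Cut}(J)$ over $\infty$, and $N(n;a_n,g)\setminus N(n+1;a_{n+1},g)$ is the union of the \emph{step} $N(n+1;a_n,a_{n+1})$ and the pillar over $n$, which consists of the cuts of
$$\mathrm{Lo}_n\ +\ J\otimes D\ +\ \{g\}\times D_{<0},\qquad \mathrm{Lo}_n=\{(l,d):l\in A,\ (l,d)>(a_n,0)\}.$$
Both $J$ and $J^*$ have type $[\omega_1,\omega_1]$; both $\mathrm{Lo}_n$ and $\{u\}\times D_{>0}$ have type $[\omega_1,\omega]$. If convex sets of the same type are isomorphic, the parts over $\infty$ match and the pillars match. Only the steps are left over, and we would like to hide the $n$th step in the low part of the $n$th pillar (Figure~\ref{fig:stairs}). In the one-level model this is impossible at the points $(\infty,f^+)$ of a step with $a_n\le f<a_{n+1}$, which have countable $\pi$-bases, unless they are sent to the rarer points of the pillar that have them; and the points $(m,v^+)$ still have no countable $\pi$-base.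 So the construction must be repeated above each $m$. This leads to a bundle over the tree $\omega^{<\omega}$, with $B\otimes D^k$ at level $k$, and compactness forces us to add the infinite branches.

For an infinite branch $x$ the order $B\otimes D^\omega$ will not do, since in it a cut $u^+$ has type $(1,\omega)$; we use $L_\omega=B\otimes D^\omega\otimes B$. An element of $L_\omega$ must then be carried to the fibers over nearby nodes, which lie at finite levels. Truncation fails: if $f<g$ differ only in the last coordinate, their truncations agree, and the neighborhood determined by $f$ and $g$ would lie in a single fiber. What is needed is that, as at finite nodes, the order at a nearby node looks like $L_\omega\otimes D$. In summary, we need ordered groups $B$ and $D$ with the following properties.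
\begin{enumerate}
\item[(R1)] $B$ is good, and any two convex subsets of $B$ of type $[\omega_1,\omega_1]$, or of type $[\omega_1,\omega]$, are isomorphic.
\item[(R2)] $B\otimes D^k\cong B$ for $k<\omega$, and $B\otimes D^\omega\otimes B\cong B$.
\item[(R3)] $D^\omega\otimes B\otimes D\cong D$.
\end{enumerate}
We take for $B$ a group of real functions on an index order $\Gamma$, ordered by first difference. This turns the lexicographic products in (R2) and (R3) into ordered sums of index orders, which are easy to control when $\Gamma$ is itself good and isomorphic to its convex subsets of type $[\omega_1,\omega_1]$.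

\section{The index order $\Gamma$}\label{sec:gamma}

Let $\mathbb L^+=\omega_1\otimes[0,1)$ and let $\mathbb L=(\mathbb L^+\setminus\{\min\mathbb L^+\})^*+\mathbb L^+$ be the two-sided long line. It is dense, Dedekind complete, of type $[\omega_1,\omega_1]$, and $\mathbb L\cong\mathbb L^*$. The set $\mathbb L_{\mathbb Q}$ of points with rational second coordinate (in either half) is dense and meets every bounded interval in a countable set. By (O3) bounded open intervals of $\mathbb L$ are isomorphic to $\mathbb R$, so $\operatorname{cof}\mathbb L_{<c}=\operatorname{coi}\mathbb L_{>c}=\omega$ for all $c\in\mathbb L$.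

For a dense order $S$ without endpoints, let $\bar S$ be $S$ together with its gaps (cuts with nonempty sides, the lower without maximum and the upper without minimum). It is a Dedekind complete dense order without endpoints in which $S$ is dense, cofinal and coinitial.

\begin{lemma}\label{lem:longline}
If $S$ is a dense order of type $[\omega_1,\omega_1]$ all of whose bounded intervals are countable, then $\bar S\cong\mathbb L$.
\end{lemma}

\begin{proof}
Since $\operatorname{cof}\bar S=\omega_1$, countable subsets of $\bar S$ are bounded above and have suprema. So there is a strictly increasing cofinal sequence $(c_\alpha)_{\alpha<\omega_1}$ in $\bar S$ with $c_\delta=\sup_{\alpha<\delta}c_\alpha$ for limit $\delta$, and $\bar S_{\ge c_0}$ is the sum of the intervals $[c_\alpha,c_{\alpha+1})$. Each $(c_\alpha,c_{\alpha+1})$ has the countable dense subset $S\cap(c_\alpha,c_{\alpha+1})$, so $[c_\alpha,c_{\alpha+1})\cong[0,1)$ by (O3). Hence $\bar S_{\ge c_0}\cong\mathbb L^+$. The same argument in $S^*$, with a sequence starting at $c_0$, gives $\bar S_{\le c_0}\cong(\mathbb L^+)^*$.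
\end{proof}

Let $\Gamma=\mathbb L^{\omega_1}$, the set of all functions $\omega_1\to\mathbb L$, ordered lexicographically; $\Delta(f,g)$ is the first place where $f$ and $g$ differ. Reversing $\mathbb L$ in each coordinate gives $\Gamma\cong\Gamma^*$. For $s\in\mathbb L^{<\omega_1}$, of length $|s|$, the \emph{cone} $[s]=\{f\in\Gamma:s\subset f\}$ is convex and isomorphic to $\Gamma$; it has type $[\omega_1,\omega_1]$ because $\mathbb L$ does. For $s\in\mathbb L^{<\omega_1}$ and $z\in\Gamma\setminus[s]$, $\Delta(z,s)<|s|$ is defined in the same way.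

\begin{lemma}\label{lem:gammagood}
$\Gamma$ is good.
\end{lemma}

\begin{proof}
The end cuts have types $(0,\omega_1)$ and $(\omega_1,0)$. Let $(A,A')$ be a cut with nonempty sides, and say that $s\in\mathbb L^{<\omega_1}$ is \emph{split} if $[s]$ meets both $A$ and $A'$. If $s,s'$ are incomparable, say $[s]<[s']$, they are not both split, since then an element of $A'\cap[s]$ would be below an element of $A\cap[s']$. So the split sequences form a chain, closed under initial segments and containing $\emptyset$. Let $t$ be its union.

\emph{Case $|t|=\omega_1$.} Let $t\in A$. If $z>t$ and $\alpha=\Delta(z,t)$, then $z>[t|(\alpha+1)]$, which meets $A'$, so $z\in A'$. Thus $t=\max A$ and $A'=\Gamma_{>t}$. Elements $z_\alpha>t$ with $\Delta(z_\alpha,t)=\alpha$ form a strictly decreasing $\omega_1$-sequence, and it is coinitial in $A'$ because $z_\alpha<z$ when $\alpha>\Delta(z,t)$. The type is $(1,\omega_1)$. If $t\in A'$, the type is $(\omega_1,1)$ by reversal.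

\emph{Case $|t|<\omega_1$, $t$ split.} No $t^\frown c$ is split, so $\{c:[t^\frown c]\subset A\}$ and $\{c:[t^\frown c]\subset A'\}$ form a cut of $\mathbb L$ with nonempty sides. As $\mathbb L$ is complete and dense, either the first set has a maximum $c$ or the second has a minimum $c$, and not both. In the first case $[t^\frown c]$ is a final segment of $A$ and $\bigcup_{c'>c}[t^\frown c']$ is an initial segment of $A'$, so the type is $(\omega_1,\omega)$. In the second case it is $(\omega,\omega_1)$.

\emph{Case $|t|<\omega_1$, $t$ not split.} Then the chain has no largest element, so $|t|$ is a countable limit ordinal. Let $[t]\subset A$. If $z>[t]$ and $\alpha=\Delta(z,t)$, then $z>[t|(\alpha+1)]$, which meets $A'$, so $z\in A'$. Hence $A'=\{z:z>[t]\}$ and $[t]$ is a final segment of $A$, so $\lambda=\omega_1$. Elements $z_\alpha>[t]$ with $\Delta(z_\alpha,t)=\alpha<|t|$ are strictly decreasing and coinitial in $A'$, so $\rho=\operatorname{cf}|t|=\omega$. If $[t]\subset A'$, the type is $(\omega,\omega_1)$ by reversal.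
\end{proof}

The three cases show why $\mathbb L$ and the exponent $\omega_1$ are chosen. With $\mathbb R$ in place of $\mathbb L$ the second case gives type $(\omega,\omega)$; with exponent $\omega$ the first case gives $(1,\omega)$; with exponent $\omega_1+1$ the third case, for $|t|=\omega_1$, gives $(\omega_1,\omega_1)$.

We now show that a convex set $J\subset\Gamma$ of type $[\omega_1,\omega_1]$ is isomorphic to $\Gamma$. The plan is to cut $J$ into an $\mathbb L$-indexed family of pieces of the same type and iterate $\omega_1$ times. The pieces must shrink, so that the iteration ends in points. The cones $[t^\frown d]$ shrink, but those meeting $J$ need not be indexed by a copy of $\mathbb L$: a whole $\omega_1$-long end of $J$ may lie in one cone. So we index the pieces by the completion of an auxiliary set $S$.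

\begin{lemma}\label{lem:decomp}
Let $I\subset\Gamma$ be convex of type $[\omega_1,\omega_1]$. There is a longest $t\in\mathbb L^{<\omega_1}$ with $I\subset[t]$, and $I$ is the union of convex sets $I_c$ $(c\in\mathbb L)$ of type $[\omega_1,\omega_1]$ such that $I_c<I_{c'}$ for $c<c'$ and each $I_c$ lies in some $[t^\frown d]$.
\end{lemma}

\begin{proof}
The $t$ with $I\subset[t]$ form a chain closed under unions, and their lengths are at most $\Delta(f,g)$ for any $f\ne g$ in $I$; so there is a longest one, $t$. The set $T=\{d\in\mathbb L:I\cap[t^\frown d]\ne\emptyset\}$ is convex with at least two elements. Let $T^\circ$ be $T$ without its endpoints, a nonempty open convex set; $[t^\frown e]\subset I$ for $e\in T^\circ$.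

Choose $z_e\in[t^\frown e]$ for $e\in\mathbb L_{\mathbb Q}\cap T^\circ$ and let $S^0$ be the set of these $z_e$; it is dense in itself without endpoints. If $T$ has no maximum, $S^0$ is cofinal in $I$; put $S^+=\emptyset$. If $T$ has a maximum $d^*$, then $I\cap[t^\frown d^*]$ is a final segment of $I$, so it has a strictly increasing cofinal sequence $(w_\alpha)_{\alpha<\omega_1}$; choose copies $Q_\alpha\subset(w_\alpha,w_{\alpha+1})$ of $\mathbb Q$ by (O3) and put $S^+=\bigcup_\alpha Q_\alpha$, which is cofinal in $I$. Define $S^-$ in the same way from the lower end of $T$, with a decreasing sequence, and let $S=S^-\cup S^0\cup S^+$. Then $S$ is an ordered sum of nonempty dense orders without endpoints, so it is dense without endpoints. It is cofinal and coinitial in $I$, so it has type $[\omega_1,\omega_1]$. If $u<u'$ in $S$ lie in $[t^\frown d]$ and $[t^\frown d']$, then between them lie only the $z_e$ with $d\le e\le d'$, which are countably many, and elements of countably many of the copies of $\mathbb Q$. By Lemma~\ref{lem:longline}, $\bar S\cong\mathbb L$, and it suffices to index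 the pieces by $\bar S$.

For $c\in\bar S$ let $S_{<c}$ and $S_{>c}$ be the sets of elements of $S$ below and above $c$ in $\bar S$, and let
$$I_c=\{z\in\Gamma:S_{<c}<z<S_{>c}\}\subset I .$$
The set $S_{<c}$ is nonempty, has no maximum, and has a countable final segment, so its cofinality is $\omega$; dually $\operatorname{coi}S_{>c}=\omega$. Now $I_c$ is the complement in $\Gamma$ of the downward closure of $S_{<c}$ and the upward closure of $S_{>c}$, so by Lemma~\ref{lem:good}(b) it is nonempty, convex, of type $[\omega_1,\omega_1]$. If $c<c'$, pick $u\in S$ with $c<u<c'$; then $I_c<u<I_{c'}$. The pieces cover $I$: if $z\in S$ then $z\in I_z$; if $z\in I\setminus S$, then $z$ determines a cut of $S$ with nonempty sides, and $z\in I_c$ where $c$ is this cut if it is a gap, and otherwise $c$ is the maximum of its lower side or the minimum of its upper side. Finally, $S\cap I_c\subset\{c\}$. If $I_c$ met $[t^\frown d]$ and $[t^\frown d']$ with $d<d'$, then by convexity it would contain the infinitely many $z_e$ with $e\in\mathbb L_{\mathbb Q}\cap(d,d')$, a contradiction.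
\end{proof}

\begin{proposition}\label{prop:gammaconvex}
Every convex $J\subset\Gamma$ of type $[\omega_1,\omega_1]$ is isomorphic to $\Gamma$.
\end{proposition}

\begin{proof}
Define $J_s$ for $s\in\mathbb L^{<\omega_1}$ by recursion: $J_\emptyset=J$, $J_{s^\frown c}=(J_s)_c$ as in Lemma~\ref{lem:decomp}, and $J_s=\bigcap_{\alpha<|s|}J_{s|\alpha}$ for limit $|s|$. We prove along the way that $J_s$ is convex of type $[\omega_1,\omega_1]$ and lies in some $[t]$ with $|t|\ge|s|$. At a successor step, the longest $t$ with $J_s\subset[t]$ has $|t|\ge|s|$, and $J_{s^\frown c}\subset[t^\frown d]$ for some $d$.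

Let $s$ have limit length $\delta\le\omega_1$, and suppose the claim holds for all $s|\alpha$, $\alpha<\delta$. Put $A_\alpha=\{z:z<J_{s|\alpha}\}$ and $A'_\alpha=\{z:z>J_{s|\alpha}\}$. The sets $J_{s|\alpha}$ decrease, so the $A_\alpha$ increase, and strictly: for $c<s(\alpha)$ the nonempty set $J_{(s|\alpha)^\frown c}$ lies in $A_{\alpha+1}\setminus A_\alpha$. By (O2), $A=\bigcup_\alpha A_\alpha$ has cofinality $\operatorname{cf}\delta$, and dually $A'=\bigcup_\alpha A'_\alpha$ has coinitiality $\operatorname{cf}\delta$. The sets $A$ and $A'$ are disjoint, since $A_\alpha<J_{s|\alpha}<A'_\alpha$ for each $\alpha$, and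
\begin{equation}\label{eq:middle}
\bigcap_{\alpha<\delta}J_{s|\alpha}=\Gamma\setminus(A\cup A')
\end{equation}
by convexity. If $\delta<\omega_1$, then $\operatorname{cf}\delta=\omega$ and Lemma~\ref{lem:good}(b) shows that $J_s$ is nonempty of type $[\omega_1,\omega_1]$. Also $J_{s|\alpha}\subset[t_\alpha]$ with $|t_\alpha|\ge\alpha$; the $t_\alpha$ are initial segments of any element of $J_s$, so $t=\bigcup_\alpha t_\alpha\in\mathbb L^{<\omega_1}$, $|t|\ge\delta$, and $J_s\subset[t]$.

If $\delta=\omega_1$, so that $s=f\in\Gamma$, the set \eqref{eq:middle} is nonempty, for otherwise $(A,A')$ would be a cut of type $(\omega_1,\omega_1)$. Two of its elements agree below every $\alpha<\omega_1$, so it has exactly one element $F(f)\in J$. The map $F$ is strictly increasing because $J_{s^\frown c}<J_{s^\frown c'}$ for $c<c'$. It is onto $J$: given $z\in J$, choose $f(\alpha)$ recursively with $z\in J_{f|(\alpha+1)}$; at limit stages $z$ stays in the intersection.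
\end{proof}

\begin{corollary}\label{cor:sums}
For $r<r'$ in $\Gamma$, the sets $\Gamma_{<r}$, $\Gamma_{>r}$, $(r,r')$ are isomorphic to $\Gamma$. Moreover,
\begin{gather*}
\Gamma+(1+\Gamma)k\cong\Gamma\quad(k<\omega),\qquad \Gamma+(1+\Gamma)\omega+\Gamma\cong\Gamma,\\
(1+\Gamma)\omega+\Gamma+(1+\Gamma)\cong1+\Gamma .
\end{gather*}
\end{corollary}

\begin{proof}
The first sentence follows from Lemma~\ref{lem:good}(a) and Proposition~\ref{prop:gammaconvex}. Splitting $\Gamma$ at a point gives $\Gamma\cong\Gamma+1+\Gamma$, and the first isomorphism follows by induction on $k$. Take $r_1<r_2<\cdots$ in $\Gamma$ and let $Y=\{r:r>r_k\text{ for all }k\}$. The cut below $Y$ has $\lambda=\omega$, hence $\rho=\omega_1$; so $Y$ is a final segment of type $[\omega_1,\omega_1]$ and $Y\cong\Gamma$. From $\Gamma=\Gamma_{<r_1}+\{r_1\}+(r_1,r_2)+\{r_2\}+\cdots+Y$ we read off the second isomorphism. Finally, $(1+\Gamma)\omega+\Gamma+1+\Gamma\cong(1+\Gamma)\omega+\Gamma=1+\big(\Gamma+(1+\Gamma)\omega+\Gamma\big)\cong1+\Gamma$.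
\end{proof}

\section{The Hahn-type orders $B$, $D$ and $L_k$}\label{sec:B}

For a linear order $I$ let $B(I)$ be the set of functions $u\colon I\to\mathbb R$ whose support is well-ordered. A union of two well-ordered subsets of $I$ is well-ordered, so $B(I)$ is a group under pointwise addition, and distinct $u,v$ have a least place of difference $\delta(u,v)$. Put $u<v$ if $u(\delta)<v(\delta)$ for $\delta=\delta(u,v)$. This makes $B(I)$ an ordered abelian group; in particular negation reverses the order. An isomorphism of index orders induces an additive order isomorphism. If $I=\sum_{j\in W}I_j$ with $W$ well-ordered, a subset of $I$ is well-ordered if and only if its trace on each $I_j$ is; hence $B(I)$ is the full lexicographic product of the $B(I_j)$. Let $\chi_r$ be the characteristic function of $\{r\}$. For $I\ne\emptyset$,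
\begin{equation}\label{eq:cofB}
\operatorname{cof}B(I)=\operatorname{coi}B(I)=\begin{cases}\omega&\text{if $I$ has a minimum,}\\ \operatorname{coi}I&\text{otherwise.}\end{cases}
\end{equation}
Indeed, if $r_0=\min I$ the elements $n\chi_{r_0}$ are cofinal. Otherwise the $\chi_r$ increase as $r$ decreases, and $\chi_r>u$ when $r$ is below the support of $u$, so they are cofinal. Negation gives the coinitiality.

Put
$$B=B(\Gamma),\qquad D=B(1+\Gamma)=\mathbb R\otimes B .$$
By \eqref{eq:cofB}, $B$ has type $[\omega_1,\omega_1]$ and $D$ has type $[\omega,\omega]$. For an initial segment $I$ of $\Gamma$ and $s\in B(I)$ let $[s]=\{u\in B:u|I=s\}$, a convex set isomorphic to $B(\Gamma\setminus I)$, and let $U_s=\{z\in B:z>[s]\}$. For $I=\Gamma$ we have $[s]=\{s\}$ and $U_s=B_{>s}$. For $z\notin[s]$, $\delta(z,s)$ is the least place in $I$ where $z$ and $s$ differ. If $I$ is nonempty without maximum, then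
\begin{equation}\label{eq:coiU}
\operatorname{coi}U_s=\operatorname{cof}I:
\end{equation}
with $\bar s$ the extension of $s$ by zeros, the elements $\bar s+\chi_r\in U_s$ $(r\in I)$ decrease as $r$ increases, and $\bar s+\chi_r<z$ if $z\in U_s$ and $r>\delta(z,s)$.

The next lemma follows the pattern of Lemma~\ref{lem:gammagood}, with cuts of $\Gamma$ in place of ordinals: a cut of $B$ is located at a cut of the index order, and the goodness of $\Gamma$ passes to $B$. We also record what lies just above a cut of right type.

\begin{lemma}\label{lem:Bgood}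
$B$ is good. If $(A,A')$ is a cut of $B$ of right type with $A\ne\emptyset$, then one of the following holds:
\begin{enumerate}
\item[(a)] $A'=U_s$ for some $s\in B(I)$, where $I$ is an initial segment of $\Gamma$ with $I\cong\Gamma$ (possibly $I=\Gamma$);
\item[(b)] $A'$ has an initial segment $[q]$ with $q\in B(I)$, where $I$ is an initial segment of $\Gamma$ with $\Gamma\setminus I\cong\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
The end cuts have types $(0,\omega_1)$ and $(\omega_1,0)$. Let $A,A'\ne\emptyset$, and let $\mathcal F$ be the set of initial segments $I$ of $\Gamma$ for which some $s_I\in B(I)$ has $[s_I]$ meeting both $A$ and $A'$. For $s<s'$ in $B(I)$ we have $[s]<[s']$, so $s_I$ is unique. If $I'\subset I\in\mathcal F$ is an initial segment, then $[s_I|I']\supset[s_I]$, so $I'\in\mathcal F$ and $s_{I'}=s_I|I'$. Also $\emptyset\in\mathcal F$ and $\Gamma\notin\mathcal F$. Let $I_0=\bigcup\mathcal F$ and $s=\bigcup_{I\in\mathcal F}s_I$. A nonempty subset of the support of $s$ meets some $I\in\mathcal F$, and its least element in $I$ is its least element; so $s\in B(I_0)$.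

\emph{Case 1: $I_0\in\mathcal F$.} Then $\Gamma\setminus I_0\ne\emptyset$, and we claim that it has a minimum. Let $\bar s$ extend $s$ by zeros, and pick $z\in[s]$ on the side of the cut not containing $\bar s$. Let $r=\delta(z,\bar s)\in\Gamma\setminus I_0$. If $r'<r$, then $[\bar s|\Gamma_{\le r'}]$ contains $\bar s$ and $z$, so $\Gamma_{\le r'}\in\mathcal F$ and $r'\in I_0$. Thus $r=\min(\Gamma\setminus I_0)$. For $c\in\mathbb R$ let $s^\frown c\in B(\Gamma_{\le r})$ extend $s$ by the value $c$ at $r$. Since $\Gamma_{\le r}\notin\mathcal F$, the sets $\{c:[s^\frown c]\subset A\}$ and $\{c:[s^\frown c]\subset A'\}$ form a cut of $\mathbb R$ with nonempty sides. Each $[s^\frown c]\cong B(\Gamma_{>r})\cong B$ has type $[\omega_1,\omega_1]$. If the first set has a maximum $c$, then $[s^\frown c]$ is a final segment of $A$ and $\bigcup_{c'>c}[s^\frown c']$ is an initial segment of $A'$: the type is $(\omega_1,\omega)$. Otherwise the second set has a minimum $c$, $[s^\frown c]$ is an initial segment of $A'$, the type is $(\omega,\omega_1)$, and (b) holds with $q=s^\frown c$.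

\emph{Case 2: $I_0\notin\mathcal F$.} Then $I_0$ is nonempty and has no maximum (a member of $\mathcal F$ containing the maximum would equal $I_0$), $\Gamma_{\le r}\in\mathcal F$ for $r\in I_0$, and $[s]\subset A$ or $[s]\subset A'$. Let $\mu=\operatorname{cof}[s]=\operatorname{coi}[s]$. Since $\Gamma$ is good, the cut $(I_0,\Gamma\setminus I_0)$ has type $(\omega,\omega_1)$, $(\omega_1,0)$, $(\omega_1,1)$ or $(\omega_1,\omega)$, and by \eqref{eq:cofB} the value of $\mu$ is, respectively, $\omega_1$, $1$, $\omega$, $\omega$. So exactly one of $\mu$ and $\operatorname{cof}I_0$ is $\omega_1$, and the other is $1$ or $\omega$.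

Let $[s]\subset A$. If $z\in U_s$ and $r=\delta(z,s)$, then $z>[s|\Gamma_{\le r}]$, which meets $A'$; so $z\in A'$. Hence $A'=U_s$, $[s]$ is a final segment of $A$, and the type is $(\mu,\operatorname{cof}I_0)$ by \eqref{eq:coiU}. If it is a right type, then $I_0$ has type $[\omega_1,\omega_1]$, so $I_0\cong\Gamma$ by Proposition~\ref{prop:gammaconvex}, and (a) holds.

Let $[s]\subset A'$. Applying the last paragraph to the cut $(-A',-A)$, we see that $[s]$ is an initial segment of $A'$ and the type is $(\operatorname{cof}I_0,\mu)$. If it is a right type, then $\mu=\omega_1$, so $\Gamma\setminus I_0$ has type $[\omega_1,\omega_1]$ and is isomorphic to $\Gamma$; (b) holds with $q=s$.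
\end{proof}

\begin{proposition}\label{prop:Bconvex}
\begin{enumerate}
\item[(a)] Every convex $J\subset B$ of type $[\omega_1,\omega_1]$ is isomorphic to $B$.
\item[(b)] Any two convex subsets of $B$ of type $[\omega_1,\omega]$ are isomorphic.
\end{enumerate}
\end{proposition}

\begin{proof}
We compare all sets in question with $\Psi=\Gamma\otimes D$, which is the shape of the set above a point. From $\Gamma\cong\Gamma^*$ and $D\cong D^*$ we get $\Psi\cong\Psi^*$, and $\Psi+D+\Psi=(\Gamma+1+\Gamma)\otimes D\cong\Psi$.

Let $I\cong\Gamma$ be an initial segment of $\Gamma$ and $s\in B(I)$. For $r\in I$ let $U_s^r=\{z\in U_s:\delta(z,s)=r\}$. The map $z\mapsto(z(r)-s(r),z|\Gamma_{>r})$ is an isomorphism of $U_s^r$ onto $\mathbb R_{>0}\otimes B(\Gamma_{>r})\cong D$. If $r<r'$, $z\in U^r_s$ and $z'\in U^{r'}_s$, then $z,z'$ agree below $r$ and $z'(r)=s(r)<z(r)$, so $U_s^{r'}<U_s^r$. Therefore $U_s\cong I^*\otimes D\cong\Psi$. With $I=\Gamma$ this gives $B_{>v}\cong\Psi$, and by negation $B_{<v}\cong\Psi^*\cong\Psi$, for all $v\in B$.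

Let $w\in U_s$ and $r_0=\delta(w,s)$. The set $U_s\cap B_{<w}$ is the sum of three consecutive pieces: the union of the $U_s^r$ with $r\in I_{>r_0}$, isomorphic to $(I_{>r_0})^*\otimes D\cong\Psi$; the set of $z\in U_s^{r_0}$ with $s(r_0)<z(r_0)<w(r_0)$, isomorphic to $\mathbb R\otimes B=D$; and the set of $z\in U_s^{r_0}$ with $z(r_0)=w(r_0)$ and $z|\Gamma_{>r_0}<w|\Gamma_{>r_0}$, isomorphic to a ray $B_{<v}\cong\Psi$. Hence
\begin{equation}\label{eq:Uw}
U_s\cap B_{<w}\cong\Psi+D+\Psi\cong\Psi .
\end{equation}
With $I=\Gamma$, every interval $(s,w)$ of $B$ is isomorphic to $\Psi$. Splitting an interval at a point gives $\Psi\cong\Psi+1+\Psi$, and $B=B_{<0}+1+B_{>0}\cong\Psi+1+\Psi$.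

(a) Let $w\in J$, $A=\{z:z<J\}$, $A'=B\setminus A$. Then $J$ is an initial segment of $A'$, so the cut $(A,A')$ has right type, and $J_{<w}=A'_{<w}$. We show that $J_{<w}\cong\Psi$. If $A=\emptyset$, then $J_{<w}=B_{<w}$. In case (a) of Lemma~\ref{lem:Bgood} use \eqref{eq:Uw}. In case (b), $[q]\cong B(\Gamma\setminus I)\cong B$. If $w\in[q]$, then $J_{<w}=[q]_{<w}\cong\Psi$. Otherwise $w>[q]$; pick $v\in[q]$; then $J_{<w}=[q]_{<v}+\{v\}+(v,w)\cong\Psi+1+\Psi\cong\Psi$. Applying this to $-J$ and $-w$ gives $J_{>w}\cong\Psi^*\cong\Psi$. So $J\cong\Psi+1+\Psi\cong B$.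

(b) Let $J$ have type $[\omega_1,\omega]$ and let $w_0<w_1<\cdots$ be cofinal in $J$. By (O1) and Lemma~\ref{lem:good}(a), $J_{<w_0}$ and all $(w_n,w_{n+1})$ have type $[\omega_1,\omega_1]$. So $J=J_{<w_0}+\{w_0\}+(w_0,w_1)+\{w_1\}+\cdots\cong(B+1)\omega$.
\end{proof}

\subsection*{The tower}
Let
$$L_k=B\otimes D^k=B\big(\Gamma+(1+\Gamma)k\big)\quad(k<\omega),\qquad L_\omega=B\otimes D^\omega\otimes B=B\big(\Gamma+(1+\Gamma)\omega+\Gamma\big).$$
An element of $L_\omega$ is written $(u_0,u_1,\dots;u_\omega)$ with $u_0,u_\omega\in B$ and $u_i\in D$ for $1\le i<\omega$. By Corollary~\ref{cor:sums}, $L_k\cong B$ for all $k\le\omega$, and then $L_k\otimes D\cong B(\Gamma+1+\Gamma)\cong B$. So all the orders $L_k$ and $L_k\otimes D$ are good, and Proposition~\ref{prop:Bconvex} applies to convex subsets of any of them. For $j\le k\le\omega$ we identify $L_j$ with a subgroup of $L_k$ by appending zeros; this preserves the order.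

By the last isomorphism of Corollary~\ref{cor:sums} there is an additive order isomorphism
$$\theta\colon(D^\omega\otimes B)\otimes D=B\big((1+\Gamma)\omega+\Gamma+(1+\Gamma)\big)\longrightarrow B(1+\Gamma)=D .$$
Fix $\theta$ and put $e(v)=\theta(v,0)$, a strictly increasing additive map $D^\omega\otimes B\to D$. For $1\le k<\omega$ define
$$\varepsilon_k\colon L_\omega\to L_k,\qquad \varepsilon_k(u_0,u_1,\dots;u_\omega)=\big(u_0,\dots,u_{k-1},e(u_k,u_{k+1},\dots;u_\omega)\big).$$
The map $\varepsilon_k$ compresses the tail of $u$ into the single coordinate $k$. It is strictly increasing, and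
\begin{equation}\label{eq:eps}
\varepsilon_k(u)=u\ \text{ for }u\in L_{k-1},\qquad \varepsilon_k(-u)=-\varepsilon_k(u).
\end{equation}

\section{The bundle $X$ and its neighborhood filters}\label{sec:space}

\subsection*{The base}
Let $Z=\omega^{\le\omega}$ be the set of finite and infinite sequences of natural numbers, with the topology generated by the sets $Z_s=\{x:s\subset x\}$ $(s\in\omega^{<\omega})$ and their complements. The map $x\mapsto\{s\in\omega^{<\omega}:s\subset x\}$ identifies $Z$ with the subspace of $2^{\omega^{<\omega}}$ consisting of the chains that contain $\emptyset$ and are closed under initial segments. This subspace is closed, so $Z$ is compact and metrizable. For $x\in Z$ put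
$$V_n(x)=Z_x\setminus\bigcup_{m<n}Z_{x^\frown m}\quad(x\text{ finite}),\qquad V_n(x)=Z_{x|(n+1)}\quad(x\text{ infinite}).$$
These clopen sets decrease strictly, and they form a base at $x$. Indeed, if $s\subset x$ then $V_n(x)\subset Z_s$ for $n\ge|s|$. If $s\not\subset x$, then either $s(j)\ne x(j)$ for some $j$, and $V_n(x)\cap Z_s=\emptyset$ for $n\ge j$; or $x$ is finite and $s\supset x^\frown m$ for some $m$, and $V_n(x)\cap Z_s=\emptyset$ for $n>m$. Let $|x\wedge x'|$ be the length of the longest common initial segment of $x\ne x'$.

\subsection*{Sections}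
The fiber over $x$ will be $\operatorname{Cut}(L_{|x|})$. To glue the fibers, we continue each $f\in L_{|x|}$ to a function $\hat f^x$ on $V_0(x)$ with $\hat f^x(x')\in L_{|x'|}$ and $\hat f^x(x)=f$:
\begin{itemize}
\item if $x$ is finite, $\hat f^x(x')=f\in L_{|x|}\subset L_{|x'|}$;
\item if $x$ is infinite and $x'\ne x$, then $k=|x\wedge x'|\ge1$, and $\hat f^x(x')=\varepsilon_k(f)\in L_k\subset L_{|x'|}$.
\end{itemize}
If $f<g$ in $L_{|x|}$, then $\hat f^x<\hat g^x$ at every point of $V_0(x)$. The sections based at different points agree locally; this is what the first part of \eqref{eq:eps} is for.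

\begin{lemma}\label{lem:cohere}
Let $f\in L_{|x|}$, $x'\in V_0(x)$ and $g=\hat f^x(x')$. Then $\hat f^x=\hat g^{x'}$ on a neighborhood of $x'$.
\end{lemma}

\begin{proof}
Let $x'\ne x$. If $x$ is finite, let $k=|x|$ and $O=Z_x$; if $x$ is infinite, let $k=|x\wedge x'|$ and $O=Z_{x|k}\setminus Z_{x|(k+1)}$. In both cases $O$ is a clopen neighborhood of $x'$, $g\in L_k$, and $\hat f^x$ is constant with value $g$ on $O$. If $x'$ is finite, $\hat g^{x'}$ is constant with value $g$ on $Z_{x'}$, and $O\cap Z_{x'}$ works. If $x'$ is infinite, then $Z_{x'|(k+1)}\subset O$, and for $x''\ne x'$ in $Z_{x'|(k+1)}$ we have $j=|x'\wedge x''|\ge k+1$, so $g\in L_{j-1}$ and $\hat g^{x'}(x'')=\varepsilon_j(g)=g$.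
\end{proof}

\subsection*{The total space}
Let $X=\{(x,y):x\in Z,\ y\in\operatorname{Cut}(L_{|x|})\}$ and $\pi(x,y)=x$. For $x\in Z$ and $f\in L_{|x|}$ put
\begin{align*}
\mathrm{Dn}_x(f)&=\{(x',y')\in X:x'\in V_0(x),\ y'<\hat f^x(x')\},\\
\mathrm{Up}_x(f)&=\{(x',y')\in X:x'\in V_0(x),\ \hat f^x(x')<y'\}.
\end{align*}
Give $X$ the topology generated by these sets and the sets $\pi^{-1}(V)$ with $V\subset Z$ clopen. Let $X^\circ$ be the set of $(x,y)\in X$ with both sides of $y$ nonempty. For clopen $V$ with $x\in V\subset V_0(x)$ and $f,g\in L_{|x|}$ let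
$$N_x(V;f,g)=\pi^{-1}(V)\cap\mathrm{Up}_x(f)\cap\mathrm{Dn}_x(g)=\{(x',y'):x'\in V,\ \hat f^x(x')<y'<\hat g^x(x')\}\subset X^\circ .$$
It is empty if $f\ge g$.

\begin{proposition}\label{prop:X}
\begin{enumerate}
\item[(a)] $X$ is a zero-dimensional compactum, and the sets $N_x(V;f,g)$ are clopen.
\item[(b)] For $(x,y)\in X^\circ$, the sets $N_x(V;f,g)$ with $f<y<g$ form a neighborhood base at $(x,y)$, and $N_x(V';f',g')\subset N_x(V;f,g)$ when $V'\subset V$, $f'\ge f$, $g'\le g$.
\item[(c)] The map $\nu(x,(A,A'))=(x,(-A',-A))$ is an autohomeomorphism of $X$ that preserves $X^\circ$ and exchanges left type and right type.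
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The clopen set $\pi^{-1}(V_0(x))$ is the disjoint union of the open sets $\mathrm{Dn}_x(f)$ and $\mathrm{Up}_x(f)$, so all subbasic sets are clopen. Points in different fibers are separated by $\pi$. If $y<y'$ are cuts of $L_{|x|}$, pick $f$ with $y<f<y'$; then $\mathrm{Dn}_x(f)$ and $\mathrm{Up}_x(f)$ separate $(x,y)$ and $(x,y')$.

Let $\mathcal U$ be an ultrafilter on $X$ and let $x$ be the limit of $\pi(\mathcal U)$ in $Z$. Then $\pi^{-1}(V)\in\mathcal U$ for every neighborhood $V$ of $x$, so for each $f\in L_{|x|}$ exactly one of $\mathrm{Up}_x(f)$, $\mathrm{Dn}_x(f)$ is in $\mathcal U$. Let $A=\{f:\mathrm{Up}_x(f)\in\mathcal U\}$ and $A'=L_{|x|}\setminus A$. If $f<g$ then $\mathrm{Up}_x(g)\subset\mathrm{Up}_x(f)$; so $A$ is an initial segment and $y=(A,A')$ is a cut. Suppose $(x,y)\in\mathrm{Up}_{x'}(h)$ and let $f=\hat h^{x'}(x)$, so $f\in A$. By Lemma~\ref{lem:cohere} there is a clopen $V\ni x$ on which $\hat h^{x'}=\hat f^x$, so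
\begin{equation}\label{eq:localize}
\pi^{-1}(V)\cap\mathrm{Up}_x(f)\subset\mathrm{Up}_{x'}(h),
\end{equation}
and $\mathrm{Up}_{x'}(h)\in\mathcal U$. The same argument, with $A'$, applies to $\mathrm{Dn}_{x'}(h)\ni(x,y)$. So $\mathcal U$ converges to $(x,y)$.

(b) The inclusion holds because sections are monotone. Consequently the intersection of two sets $N_x(V;f,g)$ and $N_x(V';f',g')$ containing $(x,y)$ contains $N_x(V\cap V';\max(f,f'),\min(g,g'))\ni(x,y)$. By \eqref{eq:localize}, a subbasic set $\mathrm{Up}_{x'}(h)\ni(x,y)$ contains $N_x(V;f,g)$ for any $g>y$; the same holds for $\mathrm{Dn}_{x'}(h)$ with the roles of $f$ and $g$ exchanged; and $\pi^{-1}(V)\ni(x,y)$ contains $N_x(V\cap V_0(x);f,g)$ for any $f<y<g$.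

(c) By the second part of \eqref{eq:eps}, $\widehat{(-f)}{}^{x}=-\hat f^x$. Since $f\in A$ if and only if $-f\in-A$, the involution $\nu$ maps $\mathrm{Up}_x(f)$ onto $\mathrm{Dn}_x(-f)$ and $\mathrm{Dn}_x(f)$ onto $\mathrm{Up}_x(-f)$, and it fixes each $\pi^{-1}(V)$. It replaces the type $(\lambda,\rho)$ by $(\rho,\lambda)$.
\end{proof}

To avoid the end cuts, fix $f_0<g_0$ in $L_0=B$ and let
$$\mathbb X=N_\emptyset(Z;f_0,g_0)=\{(x,y)\in X:f_0<y<g_0\}.$$
This is a clopen subset of $X$ contained in $X^\circ$, hence a zero-dimensional compactum.

\begin{proposition}\label{prop:filter}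
Every point of $X^\circ$ has cofinal type $\omega\times\omega_1$ in $X$. Hence every neighborhood filter of $\mathbb X$ is cofinally equivalent to $\omega\times\omega_1$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:X}(c) we may assume that $(x,y)\in X^\circ$ has right type. Let $y=(A,A')$; then $\operatorname{cof}A\in\{1,\omega\}$. Choose $(g_\alpha)_{\alpha<\omega_1}$ strictly decreasing and coinitial in $A'$, and $(a_n)_{n<\omega}$ nondecreasing and cofinal in $A$. The countable side of $y$ is indexed together with the base at $x$: put $U_{n,\alpha}=N_x(V_n(x);a_n,g_\alpha)$. By Proposition~\ref{prop:X}(b) these sets form a base at $(x,y)$, and $U_{m,\beta}\subset U_{n,\alpha}$ if $n\le m$ and $\alpha\le\beta$. The converse also holds. If $n>m$, pick $x'\in V_m(x)\setminus V_n(x)$ and let $h=\hat a_m^x(x')$; since $h<\hat g_\beta^x(x')$, the point $(x',h^+)$ lies in $U_{m,\beta}\setminus U_{n,\alpha}$. If $\alpha>\beta$, then $a_m\le g_\alpha<g_\beta$ and $(x,g_\alpha^+)\in U_{m,\beta}\setminus U_{n,\alpha}$. So the base is isomorphic to $\omega\times\omega_1$, and Lemma~\ref{lem:tukey}(b)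 applies.
\end{proof}

\section{Boxes}\label{sec:boxes}

Homeomorphisms between pieces of $X$ will be assembled from order isomorphisms. The pieces to which an order isomorphism applies directly are those bounded by constant sections above a finite node. For $s\in\omega^{<\omega}$, a cofinite set $M\subset\omega$, and $a<b$ in $L_{|s|}$, let
$$Z_s^M=\{s\}\cup\bigcup_{m\in M}Z_{s^\frown m},\qquad \mathrm{Box}_M(s;a,b)=N_s(Z_s^M;a,b)=\{(x,y):x\in Z_s^M,\ a<y<b\}.$$
The set $Z_s^M=Z_s\setminus\bigcup_{m\notin M}Z_{s^\frown m}$ is clopen, so these \emph{boxes} are clopen. We omit $M$ when $M=\omega$. Note that $\mathbb X=\mathrm{Box}(\emptyset;f_0,g_0)$.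

\begin{lemma}\label{lem:transport}
Let $k=|s|$, $k'=|s'|$, and let $\varphi\colon[a,b]\to[a',b']$ be an order isomorphism between closed intervals of $L_k$ and $L_{k'}$. There is a homeomorphism $\Phi\colon\mathrm{Box}_M(s;a,b)\to\mathrm{Box}_{M'}(s';a',b')$ such that, if $\Phi(x,y)=(x',y')$ and $u\in[a,b]\subset L_k$, then $y<u$ if and only if $y'<\varphi(u)$.
\end{lemma}

\begin{proof}
Let $\beta\colon M\to M'$ be a bijection and define $\vartheta\colon Z_s^M\to Z_{s'}^{M'}$ by $\vartheta(s)=s'$ and $\vartheta(s^\frown m^\frown t)=s'^\frown\beta(m)^\frown t$. A set $Z_r\cap Z_s^M$ is empty, or $Z_s^M$, or of the form $Z_{s^\frown m^\frown t}$, and $\vartheta$ matches these sets with the corresponding ones for $s'$; so $\vartheta$ is a homeomorphism.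

For $x\in Z_s^M$ let $G_x=D^{|x|-k}$ if $x$ is finite and $G_x=D^\omega\otimes B$ if $x$ is infinite. Then $L_{|x|}=L_k\otimes G_x$ and $L_{|\vartheta(x)|}=L_{k'}\otimes G_x$. The interval $[a,b]_x$ of $L_{|x|}$ with endpoints $a,b$ consists of the $(u,d)$ with $a\le u\le b$, $d\ge0$ if $u=a$, and $d\le0$ if $u=b$. So $\varphi_x(u,d)=(\varphi(u),d)$ is an order isomorphism of $[a,b]_x$ onto the interval of $L_{|\vartheta(x)|}$ with endpoints $a',b'$. Let $\varphi_x$ act on cuts and put $\Phi(x,y)=(\vartheta(x),\varphi_x(y))$. This is a bijection between the boxes, and it has the stated property because $\varphi_x(u,0)=(\varphi(u),0)$.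

It remains to see that $\Phi$ respects sections. Let $O_x=V_0(x)\cap Z_s^M$ for finite $x$ and $O_x=Z_{x|(k+1)}$ for infinite $x$; then $\vartheta(O_x)\subset V_0(\vartheta(x))$. We claim that for $f\in[a,b]_x$ and $x_1\in O_x$,
\begin{equation}\label{eq:commute}
\hat f^x(x_1)\in[a,b]_{x_1}\quad\text{and}\quad\varphi_{x_1}\big(\hat f^x(x_1)\big)=\widehat{\varphi_x(f)}^{\,\vartheta(x)}\big(\vartheta(x_1)\big).
\end{equation}
For $x_1=x$ there is nothing to prove. For finite $x$, both sides are $\varphi_x(f)$ with zeros appended. Let $x$ be infinite, $x_1\ne x$, $j=|x\wedge x_1|\ge k+1$. By \eqref{eq:eps}, $a=\varepsilon_j(a)\le\varepsilon_j(f)\le\varepsilon_j(b)=b$. Write $f=(u;d_1,d_2,\dots;d_\omega)$ with $u\in L_k$. Then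
$$\varepsilon_j(f)=\big(u;d_1,\dots,d_{j-k-1},e(d_{j-k},d_{j-k+1},\dots;d_\omega)\big),$$
and $\varphi_{x_1}$ replaces $u$ by $\varphi(u)$. The result is $\varepsilon_{j-k+k'}(\varphi_x(f))$, because the same map $e$ is used at every level. Since $|\vartheta(x)\wedge\vartheta(x_1)|=j-k+k'$, this proves \eqref{eq:commute}.

By \eqref{eq:commute}, $\Phi(N_x(V;f,g))=N_{\vartheta(x)}(\vartheta(V);\varphi_x(f),\varphi_x(g))$ for clopen $V$ with $x\in V\subset O_x$ and $f<g$ in $[a,b]_x$. By Proposition~\ref{prop:X}(b), the sets on the left with $f<y<g$ form a base at $(x,y)$, and their images form a base at $\Phi(x,y)$.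
\end{proof}

\begin{corollary}\label{cor:boxes}
All boxes are homeomorphic, and the disjoint sum of two boxes is homeomorphic to a box.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:good}(a) and Proposition~\ref{prop:Bconvex}(a), every interval $[a,b]$ of $L_k$ is isomorphic to $1+B+1$, so Lemma~\ref{lem:transport} applies to any two boxes. For $a<u<b$ in $L_{|s|}$, $\mathrm{Box}(s;a,b)$ is the disjoint union of $\mathrm{Box}(s;a,u)$ and $\mathrm{Box}(s;u,b)$.
\end{proof}

\section{All points look alike}\label{sec:local}

\subsection*{The view from a point of $Z$}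
Finite and infinite sequences are treated together by the following notation. Fix $x\in Z$, let $L=L_{|x|}$, $V_n=V_n(x)$, and $C_n=V_n\setminus V_{n+1}$, so that $V_n=\{x\}\cup\bigcup_{m\ge n}C_m$. Define
\begin{align*}
&s_n=x^\frown n, &&M_n=\omega, &&\eta_n(f)=(f,0)\in L_{|x|+1} &&(x\text{ finite}),\\
&s_n=x|(n+1), &&M_n=\omega\setminus\{x(n+1)\}, &&\eta_n(f)=\varepsilon_{n+1}(f)\in L_{n+1} &&(x\text{ infinite}).
\end{align*}
Then $C_n=Z_{s_n}^{M_n}$, and on $C_n$ the section $\hat f^x$ is constant with value $\eta_n(f)\in L_{|s_n|}$. Hence for $f<g$ in $L$ the part of $N_x(V_0;f,g)$ over $C_n$ is the box $\mathrm{Box}_{M_n}(s_n;\eta_n(f),\eta_n(g))$.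

\begin{lemma}\label{lem:room}
For each $n$ there is an order isomorphism $\iota_n\colon L\otimes D\to L_{|s_n|}$ with $\iota_n(f,0)=\eta_n(f)$ for all $f\in L$.
\end{lemma}

\begin{proof}
For finite $x$, $L_{|x|+1}=L\otimes D$ and $\iota_n$ is the identity. For infinite $x$, we have $L_\omega\otimes D=L_n\otimes\big((D^\omega\otimes B)\otimes D\big)$ and $L_{n+1}=L_n\otimes D$; let $\iota_n=\mathrm{id}\times\theta$. Then $\iota_n(f,0)=(u_0,\dots,u_n,\theta((u_{n+1},\dots;u_\omega),0))=\varepsilon_{n+1}(f)$ for $f=(u_0,u_1,\dots;u_\omega)$.
\end{proof}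

Thus near every $x$ the bundle has the shape of the one-level model of Section~\ref{sec:model}, with the isolated fibers replaced by boxes. Fix $g^*\in B_{>0}$ and let
$$p^*=(\emptyset,0^+),\qquad N^*=\mathrm{Box}(\emptyset;0,g^*)\ni p^* .$$

\begin{proposition}\label{prop:local}
Let $p=(x,y)\in X^\circ$ with $y=(A,A')$ of right type. Let $k<\omega$, $g\in A'$ and $a\in A$, where $a=\max A$ if $A$ has a maximum. Then there is a homeomorphism $N_x(V_k;a,g)\to N^*$ taking $p$ to $p^*$. In particular,
\begin{equation}\label{eq:basicbox}
N_x(V_k;f_1,f_2)\cong N^*\qquad\text{for all }x\in Z,\ k<\omega,\ f_1<f_2\text{ in }L_{|x|}.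
\end{equation}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!20] (2.6,0) rectangle (9,0.9);
\fill[gray!40] (4.8,0.9) rectangle (9,1.5);
\fill[gray!20] (6.5,1.5) rectangle (9,1.9);
\draw (0,0) rectangle (2.6,4);
\draw (2.6,0.9) rectangle (4.8,4);
\draw (4.8,1.5) rectangle (6.5,4);
\draw (6.5,4) -- (9,4);
\draw[dashed] (0,2.4) -- (9,2.4);
\draw[dotted,thick] (0,0.5) rectangle (2.6,1.2);
\draw[very thick] (9,2.4) -- (9,4);
\fill (9,2.4) circle (0.06);
\node at (1.3,3.2) {$P_0$};
\node at (3.7,3.2) {$P_1$};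
\node at (5.65,3.2) {$P_2$};
\node at (7.7,3.2) {$\cdots$};
\node at (1.3,0.85) {$W_0$};
\node at (5.8,0.45) {$S_0$};
\node at (6.9,1.2) {$S_1$};
\node at (7.7,1.7) {\small $S_2$};
\node[right] at (9,4) {$g$};
\node[right] at (9,3.2) {$H$};
\node[right] at (9,2.4) {$p$};
\node[right] at (9,1.5) {$a_2$};
\node[right] at (9,0.9) {$a_1$};
\node[right] at (9,0) {$a_0$};
\node[below] at (1.3,0) {$C_0$};
\node[below] at (3.7,0) {$C_1$};
\node[below] at (5.65,0) {$C_2$};
\node[below] at (9,-0.1) {$x$};
\end{tikzpicture}
\caption{A neighborhood of a point $p=(x,y)$ whose cut $y$ is approached from below by a sequence $a_0<a_1<\cdots$ and from above by an $\omega_1$-sequence. Horizontally, clopen sets $C_n$ of the base converge to $x$; vertical lines are fibers. The neighborhood splits into the segment $H$ of the fiber over $x$, pillars $P_n$ over $C_n$, and steps $S_n$. Each step $S_n$ is absorbed into a box $W_n\subset P_n$ below the dashed level of $y$; the result has pillars only, as at a point with constant $a_n$.}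
\label{fig:stairs}
\end{figure}

\begin{proof}
Let $J=A'_{<g}$. It is a nonempty initial segment of $A'$ and a final segment of $L_{<g}$, so it has type $[\omega_1,\omega_1]$; so does $J^*=(0,g^*)\subset L_0$. Fix an order isomorphism $\varphi\colon J\to J^*$ by Proposition~\ref{prop:Bconvex}(a), and put $\varphi(g)=g^*$. If $A$ has a maximum, let $a_n=a$ for all $n\ge k$. Otherwise $\operatorname{cof}A=\omega$; let $(a_n)_{n\ge k}$ be strictly increasing and cofinal in $A$ with $a_k=a$.

\emph{Step 1: decomposition.} For $n\ge k$ let $N_n=N_x(V_n;a_n,g)$, $\Pi_n=N_n\setminus N_{n+1}$, and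
$$P_n=\mathrm{Box}_{M_n}(s_n;\eta_n(a_n),\eta_n(g)),\qquad S_n=N_x(V_{n+1};a_n,a_{n+1}).$$
A point of $N_n$ fails to be in $N_{n+1}$ if it lies over $C_n$, and these points form $P_n$, or if it lies over $V_{n+1}$ and below $\hat a_{n+1}^x$, and these points form $S_n$. So $\Pi_n=P_n\sqcup S_n$, with all three sets clopen, and $S_n=\emptyset$ if $A$ has a maximum. A cut $z$ of $L$ lies above all $a_n$ if and only if $z\ge y$, so $H=\bigcap_nN_n=\{(x,z):y\le z<g\}$, and
\begin{equation}\label{eq:Nn}
N_n=H\sqcup\bigsqcup_{m\ge n}\Pi_m .
\end{equation}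
See Figure~\ref{fig:stairs}. Since $L_{<g}=A\cup J$, the points of $H$ correspond to the initial segments $K$ of $J$, the lower side of the cut being $A\cup K$; the point $p$ corresponds to $K=\emptyset$.

For $f\in J\cup\{g\}$ say that a point of $N_k$ is \emph{below} $f$ if it lies in $\mathrm{Dn}_x(f)$. Every point of $N_k$ is below $g$; the point of $H$ given by $K$ is below $f\in J$ if and only if $f\notin K$. For $f\in J$ and $f'\in J\cup\{g\}$, monotonicity of sections gives
\begin{align}
N_x(V_n;a_n,f')&=\{q\in N_n:q\text{ is below }f'\},\label{eq:base1}\\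
N_x(V_n;f,f')&=\{q\in N_n:q\text{ is below }f'\text{ and not below }f\}.\label{eq:base2}
\end{align}
By Proposition~\ref{prop:X}(b), the sets \eqref{eq:base1} form a base at $p$, because $(a_n)$ is cofinal in $A$. If $(x,z)\in H$ and $z>y$, there is $f$ with $y<f<z$, and then $f\in J$; so the sets \eqref{eq:base2} with $f<z<f'$ form a base at $(x,z)$.

All of this applies to $p^*$, with $x=\emptyset$, $k=0$, $a_n^*=0$, $\eta_n^*(f)=(f,0)\in L_1=L_0\otimes D$; it gives $N^*_0=N^*$, $H^*$, and $\Pi_n^*=P_n^*=\mathrm{Box}(\langle n\rangle;0,g^*)$.

\emph{Step 2: gluing.} Suppose $\Phi_n\colon\Pi_n\to\Pi^*_{n-k}$ $(n\ge k)$ are homeomorphisms such that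
\begin{equation}\label{eq:respect}
q\text{ is below }f\iff\Phi_n(q)\text{ is below }\varphi(f)\qquad(f\in J).
\end{equation}
Let $\Phi\colon N_k\to N^*$ be the bijection that equals $\Phi_n$ on $\Pi_n$ and maps $H$ to $H^*$ by $K\mapsto\varphi(K)$. Then $\Phi(p)=p^*$; $\Phi(N_n)=N^*_{n-k}$ by \eqref{eq:Nn}; and the equivalence in \eqref{eq:respect} holds for $\Phi$ at all points of $N_k$ and all $f\in J\cup\{g\}$. So $\Phi$ maps the sets \eqref{eq:base1} and \eqref{eq:base2} onto the corresponding sets for $p^*$, that is, bases onto bases at the points of $H$. At the other points $\Phi$ agrees with a homeomorphism between clopen sets. Hence $\Phi$ is a homeomorphism, and it suffices to find the $\Phi_n$.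

\emph{Step 3: pillars.} We construct homeomorphisms $\Phi'_n\colon P_n\to P^*_{n-k}$ satisfying \eqref{eq:respect}. Under $\iota_n^{-1}$ the interval $[\eta_n(a_n),\eta_n(g)]$ of $L_{|s_n|}$ becomes the interval
$$\{(a_n,0)\}+\mathrm{Lo}_n+J\otimes D+\{g\}\times D_{\le0},\qquad\mathrm{Lo}_n=\{(l,d):l\in A,\ (l,d)>(a_n,0)\},$$
of the good order $L\otimes D$. The set $\mathrm{Lo}_n$ is a nonempty initial segment of $(L\otimes D)_{>(a_n,0)}$, so it is convex with coinitiality $\omega_1$. Its cofinality is $\omega$: if $a=\max A$, then $\mathrm{Lo}_n=\{a\}\times D_{>0}$ and $\operatorname{cof}D=\omega$; otherwise the $(a_m,0)$ with $m>n$ are cofinal in it. This is the point at which the two kinds of cut become indistinguishable. Likewise the interval $[0,g^*]$ of $L_1$ is $\{(0,0)\}+\mathrm{Lo}^*+J^*\otimes D+\{g^*\}\times D_{\le0}$, where $\mathrm{Lo}^*=\{0\}\times D_{>0}$ has type $[\omega_1,\omega]$. By Proposition~\ref{prop:Bconvex}(b), $\mathrm{Lo}_n\cong\mathrm{Lo}^*$. Combine such an isomorphism with $(a_n,0)\mapsto(0,0)$ and with $(f,d)\mapsto(\varphi(f),d)$ on the last two pieces, and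 precompose with $\iota_n^{-1}$. The result is an order isomorphism $[\eta_n(a_n),\eta_n(g)]\to[0,g^*]\subset L_1$ taking $\eta_n(f)$ to $(\varphi(f),0)$ for $f\in J$. Lemma~\ref{lem:transport} turns it into a homeomorphism $\Phi'_n$, and \eqref{eq:respect} holds because $\hat f^x=\eta_n(f)$ on $C_n$ and $\widehat{\varphi(f)}^{\,\emptyset}=(\varphi(f),0)$ on $Z_{\langle n-k\rangle}$.

If $A$ has a maximum, then $\Pi_n=P_n$, and $\Phi_n=\Phi_n'$ completes the proof in this case. Applied to the point $(x,f_1^+)$, which has right type, with $a=f_1$ and $g=f_2$, this case gives \eqref{eq:basicbox}.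

\emph{Step 4: steps.} Let $A$ have no maximum. Choose $c<c'$ in $\iota_n(\mathrm{Lo}_n)$ and let $W_n=\mathrm{Box}_{M_n}(s_n;c,c')$, a clopen subset of $P_n$. For $f\in J$, all points of $W_n$ are below $f$ because $c'<\eta_n(f)$, and all points of $S_n$ are below $f$ because $a_{n+1}<f$. By \eqref{eq:basicbox}, $S_n$ is homeomorphic to a box, so $W_n\sqcup S_n\cong W_n$ by Corollary~\ref{cor:boxes}. Extend such a homeomorphism by the identity on $P_n\setminus W_n$ to a homeomorphism $\Theta_n\colon\Pi_n\to P_n$. It moves only points that are below every $f\in J$, and moves them to such points. So $\Phi_n=\Phi'_n\circ\Theta_n$ satisfies \eqref{eq:respect}.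
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:X} and~\ref{prop:filter}, $\mathbb X$ is a zero-dimensional compactum with all neighborhood filters cofinally equivalent to $\omega\times\omega_1$.

\emph{Homogeneity.} Every $p\in X^\circ$ has a clopen neighborhood $N_p$ in $X$ with a homeomorphism $h_p\colon N_p\to N^*$, $h_p(p)=p^*$: for right type this is Proposition~\ref{prop:local}, and for left type take $N_p=\nu(N_{\nu(p)})$ and $h_p=h_{\nu(p)}\circ\nu$. Let $p\ne q$ in $\mathbb X$. Choose disjoint clopen sets $O_p\ni p$ and $O_q\ni q$ with $O_p\subset N_p\cap\mathbb X$ and $O_q\subset N_q\cap\mathbb X$. Then $O=h_p(O_p)\cap h_q(O_q)$ is a clopen neighborhood of $p^*$, and $h_p^{-1}(O)\subset O_p$, $h_q^{-1}(O)\subset O_q$ are disjoint clopen sets. The map equal to $h_q^{-1}h_p$ on $h_p^{-1}(O)$, to $h_p^{-1}h_q$ on $h_q^{-1}(O)$, and to the identity elsewhere is an autohomeomorphism of $\mathbb X$ taking $p$ to $q$.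

\emph{Clopen subsets.} We first show that $K\sqcup\mathbb X\cong\mathbb X$ for every clopen $K\subset\mathbb X$, by shifting copies of $K$ along a sequence of boxes that converges to a point. Fix $u\in(f_0,g_0)\subset L_0$ and $0<d<d'$ in $D$, and let $o=(\emptyset,u^+)$. The boxes $w_m=\mathrm{Box}(\langle m\rangle;(u,d),(u,d'))$ are pairwise disjoint clopen subsets of $\mathbb X\setminus\{o\}$, homeomorphic to $\mathbb X$ by Corollary~\ref{cor:boxes}. A basic neighborhood of $o$ is $N_\emptyset(V_n(\emptyset);f,g)$ with $f\le u<g$ in $L_0$; since $(f,0)<(u,d)$ and $(u,d')<(g,0)$, it contains $w_m$ for all $m\ge n$. So every neighborhood of $o$ contains all but finitely many $w_m$. Choose clopen $K_m\subset w_m$ with $K_m\cong K$. Map $K$ to $K_0$ and $K_m$ to $K_{m+1}$ homeomorphically, and fix the other points of $\mathbb X$. This is a bijection $K\sqcup\mathbb X\to\mathbb X$, continuous on the open sets $K$ and $K_m$. It is continuous at $o$: if a neighborhood $O$ of $o$ contains $w_m$ for $m\ge n$, then $O\setminus\bigcup_{m<n}K_m$ is mapped into $O$. A point $q\ne o$ outside $\bigcup_mK_m$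 has a neighborhood disjoint from a neighborhood of $o$, hence meeting only finitely many of the closed sets $K_m$; so the map is the identity near $q$. A continuous bijection of compacta is a homeomorphism.

Now let $K\subset\mathbb X$ be nonempty and clopen. By Proposition~\ref{prop:X}(b), $K$ contains a clopen set $w=N_x(V_n(x);f_1,f_2)$ with $f_1<f_2$, and $w\cong\mathbb X$ by \eqref{eq:basicbox} and Corollary~\ref{cor:boxes}. Hence $K=(K\setminus w)\sqcup w\cong(K\setminus w)\sqcup\mathbb X\cong\mathbb X$.
\end{proof}

\section{No regular cardinal is skipped}\label{sec:gaps}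

The idea of Theorem~\ref{thm:gaps} is visible in $\omega_1+1$. The point $\omega_1$ has type $\omega_1$. If we descend along only countably many of its neighborhoods $(\xi_i,\omega_1]$, with $\xi_0<\xi_1<\cdots$, the intersection is not open, and at the point $q=\sup_i\xi_i$ these same neighborhoods form a Tukey image of $\omega$. In general, a $\kappa$-long descent at one point of a compactum, stopped after $\lambda<\kappa$ steps, produces a $\lambda$-long descent at another point. To apply compactness we need closures that fit inside the open sets of the descent. Since the filter is not linearly ordered, this requires two interleaved $\kappa$-chains of neighborhoods.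

\begin{proof}[Proof of Theorem~\ref{thm:gaps}]
Let $P=\prod_{i<k}\kappa_i$, $\kappa=\kappa_{k-1}$, and let $K$ be a nonempty compactum with $\mathcal N_p\equiv_{\mathrm{cf}}P$ for all $p\in K$. We claim that every infinite regular $\lambda<\kappa$ is one of the $\kappa_i$. This suffices. Only finitely many infinite regular cardinals are then at most $\kappa$; as all $\omega_m$ $(m<\omega)$ are regular, $\kappa=\omega_m$ for some $m<\omega$, and $\{\kappa_i:i<k\}=\{\omega_0,\dots,\omega_m\}$, so $\kappa_i=\omega_i$.

Let $\lambda<\kappa$ be infinite and regular. Fix $p\in K$ and Tukey maps $\phi\colon P\to\mathcal N_p$ and $\psi\colon\mathcal N_p\to P$. Write $P=P'\times\kappa$, where $|P'|<\kappa$, and let $0$ be the least element of $P'$. We first replace $\psi$ by a monotone family. For $t\in P$ the family $\{N:\psi(N)\le t\}$ has bounded image, so it is bounded, and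
$$W_t=\operatorname{int}\bigcap\{N\in\mathcal N_p:\psi(N)\le t\}\qquad\Big(\bigcap\emptyset=K\Big)$$
is an open neighborhood of $p$. We have $W_{t'}\subset W_t$ for $t\le t'$, and $W_{\psi(N)}\subset N$.

\emph{There is $c_0\in P'$ with $\bigcap_{\xi<\kappa}W_{(c_0,\xi)}\notin\mathcal N_p$.} Let $\psi(\phi(0,\xi))=(c_\xi,\zeta_\xi)$. Since $|P'|<\kappa$ and $\kappa$ is regular, there are $c_0$ and a set $\Xi\subset\kappa$ of size $\kappa$ with $c_\xi=c_0$ for $\xi\in\Xi$. The set $\{(0,\xi):\xi\in\Xi\}$ is unbounded, so $\bigcap_{\xi\in\Xi}\phi(0,\xi)\notin\mathcal N_p$. This intersection contains $\bigcap_{\xi<\kappa}W_{(c_0,\xi)}$, since $W_{(c_0,\zeta_\xi)}\subset\phi(0,\xi)$ for $\xi\in\Xi$.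

\emph{There is $c_1\in P'$ such that for every $\xi<\kappa$ some $\rho<\kappa$ has $\overline{W_{(c_1,\rho)}}\subset W_{(c_0,\xi)}$.} A compactum is regular, so for each $\xi$ there is a closed neighborhood $N_\xi\subset W_{(c_0,\xi)}$ of $p$. With $(d_\xi,\rho_\xi)=\psi(N_\xi)$ we get $\overline{W_{(d_\xi,\rho_\xi)}}\subset N_\xi\subset W_{(c_0,\xi)}$. For $\kappa$ many $\xi$ the value $d_\xi$ is the same, say $c_1$. Given any $\xi$, take $\xi'\ge\xi$ with $d_{\xi'}=c_1$; then $\rho=\rho_{\xi'}$ works, as $W_{(c_0,\xi')}\subset W_{(c_0,\xi)}$.

Put $G_\xi=W_{(c_0,\xi)}$ and $F_\rho=\overline{W_{(c_1,\rho)}}$; both families decrease, and all these sets are neighborhoods of $p$. Choose nondecreasing sequences $(\xi_i)_{i<\lambda}$ and $(\rho_i)_{i<\lambda}$ in $\kappa$ with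
$$F_{\rho_i}\subset G_{\xi_i},\qquad F_{\rho_i}\not\subset G_{\xi_{i+1}} .$$
At stage $i<\lambda$ the earlier choices are bounded in $\kappa$, since $i<\kappa$ and $\kappa$ is regular. If $i=j+1$, then $F_{\rho_j}\not\subset G_\xi$ for some $\xi$, by the choice of $c_0$, and hence for all larger $\xi$; so $\xi_i$ can be chosen above the earlier $\xi_j$. By the choice of $c_1$, $F_\rho\subset G_{\xi_i}$ for all large $\rho$, which gives $\rho_i$.

Let $F=\bigcap_{i<\lambda}F_{\rho_i}$ and $G=\bigcap_{i<\lambda}G_{\xi_i}\supset F$. If $F\subset\operatorname{int}G$, then by compactness one of the decreasing closed sets $F_{\rho_i}$ lies in $\operatorname{int}G\subset G_{\xi_{i+1}}$, a contradiction. So there is $q\in F$ with $G\notin\mathcal N_q$, while each open set $G_{\xi_i}$ belongs to $\mathcal N_q$. If $S\subset\lambda$ is unbounded, then $\bigcap_{i\in S}G_{\xi_i}=G$; so $i\mapsto G_{\xi_i}$ is a Tukey map $\lambda\to\mathcal N_q$. Composing with a Tukey map $\mathcal N_q\to P$ gives a Tukey map $\lambda\to P$, and $\lambda\in\{\kappa_i:i<k\}$ by Lemma~\ref{lem:tukey}(c).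
\end{proof}

\begin{remark}
The hypothesis is needed at all points, since the proof finds $\lambda$ at a point $q$ that may differ from $p$; the space $\omega_1+1$ has a point of type $\omega_1$. Compactness is also needed: in ${}^{\omega_1}2$ with the topology generated by the cones $\{f:s\subset f\}$, $s\in2^{<\omega_1}$, every point $f$ has the strictly decreasing base of cones given by $s=f|\alpha$, and so has type $\omega_1$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
In a homogeneous space all neighborhood filters are isomorphic, so the ``only if'' parts are the cases $k=1$ and $k=2$ of Theorem~\ref{thm:gaps}. The ``if'' parts are given by the compact group $2^\omega$, whose points have type $\omega$, and by Theorem~\ref{thm:main}.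
\end{proof}

\begin{thebibliography}{1}
\bibitem{Milovich} David Milovich, \emph{Forbidden rectangles in compacta}, arXiv:1208.3635 (2012).
\end{thebibliography}
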